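\title{Sub-Finsler Carnot groups satisfying $\mathsf{CD}(0,N)$ are normed spaces}

\begin{abstract}
We prove that a Carnot group, with the sub-Finsler distance of an arbitrary norm on its first layer and with its Haar measure, satisfies the curvature-dimension condition $\mathsf{CD}(0,N)$ for some $N>1$ only if it is commutative, that is, a finite-dimensional Banach space. This is a conjecture posed in \cite{MMR}. The proof uses only an approximate midpoint inequality for the Shannon entropy. After a reduction to groups with a one-dimensional second layer, we blow up optimal transport around a straight horizontal line and find a limit problem whose unique optimal plan violates the midpoint inequality, unless the Hessian measure of the squared dual norm degenerates in a specific direction. An integration by parts shows that no norm degenerates in this way at almost every point.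
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Sub-Finsler Carnot groups}
A \emph{Carnot group} is a connected, simply connected nilpotent Lie group $G$ whose Lie algebra is stratified:
\[
\mathfrak g=V_1\oplus\dots\oplus V_s,\qquad [V_1,V_j]=V_{j+1}\quad(1\le j<s),\qquad [V_1,V_s]=\{0\}.
\]
Fix a norm $\|\cdot\|$ on $V_1$. An absolutely continuous curve $\gamma:[0,1]\to G$ is \emph{horizontal} if $\dot\gamma(t)$ lies in the left translate of $V_1$ for almost every $t$, and its length is $\int_0^1\|\dot\gamma(t)\|\,dt$, computed with the left-invariant extension of the norm. The \emph{sub-Finsler distance} $\mathsf d(x,y)$ is the infimum of the lengths of the horizontal curves from $x$ to $y$, and $(G,\mathsf d)$ is a \emph{sub-Finsler Carnot group}. No smoothness or strict convexity of the norm is assumed.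

We use the following standard facts. The distance $\mathsf d$ is finite, left-invariant, and induces the manifold topology. The space $(G,\mathsf d)$ is proper (closed bounded sets are compact) and geodesic: any two points are joined by a \emph{constant speed geodesic}, a curve $\gamma:[0,1]\to G$ with $\mathsf d(\gamma(s),\gamma(t))=|t-s|\,\mathsf d(\gamma(0),\gamma(1))$. The dilation $\delta_\lambda$, $\lambda>0$, is the automorphism acting on $V_j$ as multiplication by $\lambda^j$; it multiplies $\mathsf d$ by $\lambda$. Lebesgue measure in exponential coordinates is left and right invariant, every Haar measure $\mathfrak m$ is a multiple of it, and $(\delta_\lambda)_\#\mathfrak m=\lambda^{-\mathcal Q}\mathfrak m$, where $\mathcal Q=\sum_j j\dim V_j$ is the \emph{homogeneous dimension}. The number $\mathcal Q$ is the Hausdorff dimension of $(G,\mathsf d)$, and the Hausdorff measure $\mathcal H^{\mathcal Q}$ is a Haar measure.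

If $\mathfrak g=V_1$, then $G$ is the vector group $V_1$, every absolutely continuous curve is horizontal, $\mathsf d(x,y)=\|x-y\|$ because $\|\int\dot\gamma\|\le\int\|\dot\gamma\|$ with equality on segments, and $\mathcal Q$ equals the topological dimension $\dim_{\rm Top}G$. If $V_2\ne0$, then $\mathcal Q-\dim_{\rm Top}G=\sum_j(j-1)\dim V_j>0$.

\subsection{Entropy and the curvature-dimension condition}
Let $(\mathsf X,\mathsf d,\mathfrak m)$ be a proper geodesic metric space with a Radon measure. For probability measures $\mu,\nu$ with finite second moments, $W_2(\mu,\nu)^2$ is the minimum of $\mathbb E\,\mathsf d(x,y)^2$ over all random pairs $(x,y)$ with $x\sim\mu$ and $y\sim\nu$; the law of a minimizing pair is an \emph{optimal plan}. A \emph{$W_2$-geodesic} is a curve $(\mu_t)_{t\in[0,1]}$ with $W_2(\mu_s,\mu_t)=|t-s|\,W_2(\mu_0,\mu_1)$.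

Write a probability measure as $\mu=\rho\,\mathfrak m+\mu^s$ with $\mu^s\perp\mathfrak m$. Its \emph{R\'enyi entropy} of order $N'>1$ is $S_{N'}(\mu)=-\int\rho^{1-1/N'}\,d\mathfrak m$. If $\mu$ has bounded support, its \emph{Shannon entropy} is $\mathrm{Ent}(\mu)=\int\rho\log\rho\,d\mathfrak m$ when $\mu^s=0$ and $+\infty$ otherwise; since $\rho\log\rho\ge-1/e$ and bounded sets have finite measure, $\mathrm{Ent}(\mu)\in(-\infty,+\infty]$. Both entropies measure concentration: for the uniform distribution on a set $B$ they equal $-\mathfrak m(B)^{1/N'}$ and $-\log\mathfrak m(B)$.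

The space $(\mathsf X,\mathsf d,\mathfrak m)$ satisfies the Lott--Sturm--Villani condition $\mathsf{CD}(0,N)$ if any two probability measures $\mu_0=\rho_0\mathfrak m$, $\mu_1=\rho_1\mathfrak m$ with bounded support are joined by some $W_2$-geodesic $(\mu_t)$ such that
\[
S_{N'}(\mu_t)\le(1-t)S_{N'}(\mu_0)+tS_{N'}(\mu_1)\qquad\text{for all }t\in[0,1]\text{ and all }N'\ge N .
\]
In words: mass moved optimally is at least as spread out along the way as the two ends predict.

It is instructive to see how little room such an inequality leaves in Euclidean space. Let $\varphi$ be smooth and convex on $\mathbb R^n$, let $\mu_0$ have a bounded density and bounded support, and put $T_t(x)=x+tD\varphi(x)$, $\mu_t=(T_t)_\#\mu_0$. This is a $W_2$-geodesic: with $\psi=\frac12|x|^2+\varphi$, every coupling of $\mu_0,\mu_1$ has $\mathbb E\langle x,y\rangle\le\int\psi\,d\mu_0+\int\psi^*d\mu_1$, with equality for $y=D\psi(x)=T_1(x)$. Its entropy is $\mathrm{Ent}(\mu_t)=\mathrm{Ent}(\mu_0)-\int\log J_t\,d\mu_0$ with $J_t=\det(I+tD^2\varphi)=\prod_i(1+t\lambda_i)$,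 where $\lambda_i\geq0$ are the eigenvalues of $D^2\varphi$. So the entropy is convex in $t$. But for the small potential $\beta\varphi$ we have $\log J_t=\beta t\,\Delta\varphi+O(\beta^2)$: to first order the entropy is \emph{affine} in $t$, and convexity holds with equality. Any geometric effect that makes the first order term of $\log J_t$ strictly convex in $t$ destroys the inequality. In Section~\ref{sec:model} we see that a nonzero bracket turns $\beta t$ into $\beta t^3/3$ when the norm is Euclidean. This suggests that only commutative groups survive. The reason for caution is that for a general norm geodesics need not be unique, while the condition asks for one good $W_2$-geodesic only, which the space is free to choose.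

\subsection{Results}
The following statement is the conjecture posed in \cite{MMR}.

\begin{theorem}\label{thm:main}
Let $(G,\mathsf d)$ be a sub-Finsler Carnot group of homogeneous dimension $\mathcal Q$. If $(G,\mathsf d,\mathcal H^{\mathcal Q})$ is a $\mathsf{CD}(0,N)$ space for some $N>1$, then $\mathfrak g=V_1$. Hence $G$ is commutative, $(G,\mathsf d)$ is the Banach space $(V_1,\|\cdot\|)$, and $\mathcal Q=\dim_{\rm Top}G$.
\end{theorem}

We use much less than $\mathsf{CD}(0,N)$.

\begin{definition}\label{def:E}
The space $(\mathsf X,\mathsf d,\mathfrak m)$ has \emph{property {\rm(E)}} if for all probability measures $\mu_0,\mu_1\ll\mathfrak m$ with bounded densities and bounded supports, and all $\delta>0$, there is a $W_2$-geodesic $(\mu_t)$ from $\mu_0$ to $\mu_1$ with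
\[
\mathrm{Ent}(\mu_{1/2})\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1)+\delta .
\]
\end{definition}

The measure $\mu_{1/2}$ has bounded support (Lemma~\ref{lem:mid}), so its entropy is defined. Replacing $\mathfrak m$ by $c\,\mathfrak m$ shifts $\mathrm{Ent}$ by $-\log c$, so on a group (E) does not depend on the normalization of the Haar measure.

\begin{theorem}\label{thm:E}
If a sub-Finsler Carnot group with its Haar measure has property {\rm(E)}, then $\mathfrak g=V_1$.
\end{theorem}

\begin{corollary}\label{cor:K}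
Let $K\in\mathbb R$ and let $(G,\mathsf d)$ be a sub-Finsler Carnot group with its Haar measure. Suppose that for all $\mu_0,\mu_1$ as in Definition~\ref{def:E} some $W_2$-geodesic from $\mu_0$ to $\mu_1$ satisfies the midpoint form of $\mathsf{CD}(K,\infty)$,
\[
\mathrm{Ent}(\mu_{1/2})\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1)-\tfrac K8W_2^2(\mu_0,\mu_1).
\]
Then $\mathfrak g=V_1$.
\end{corollary}

The next section introduces the groups to which everything reduces, works out two examples, and ends with the plan of the proof.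

\section{Groups with a one-dimensional second layer, and the main idea}\label{sec:model}

\subsection{The groups $G_\omega$}
Let $(V,\|\cdot\|)$ be a normed space of dimension $n$ and let $\omega\ne0$ be a skew bilinear form on $V$; then $n\ge2$. Let
\[
G_\omega=V\times\mathbb R,\qquad (p,z)(p',z')=\bigl(p+p',\,z+z'+\tfrac12\omega(p,p')\bigr).
\]
This is the Carnot group with $V_1=V$, $V_2=\mathbb R$, $[p,p']=\omega(p,p')$, in exponential coordinates. Differentiating $(p,z)(tv,0)$ at $t=0$ shows that an absolutely continuous curve $(p,z)$ is horizontal if and only if $\dot z=\frac12\omega(p,\dot p)$ a.e.; its length is $\int\|\dot p\|$.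

Fix a basis of $V$ and the dual basis of $V^*$. This identifies both spaces with $\mathbb R^n$; we write $\langle\cdot,\cdot\rangle$ for the pairing, $|\cdot|$ for the Euclidean norm, and we give $G_\omega=\mathbb R^{n+1}$ the Lebesgue measure. Let $\Omega\neq0$ be the skew matrix with $\omega(v,v')=\langle\Omega v,v'\rangle$, so that the covector $\omega(v,\cdot)$ is $\Omega v$. Put
\[
L=\tfrac12\|\cdot\|^2\ \text{ on }V,\qquad H=\tfrac12\|\cdot\|_*^2\ \text{ on }V^*,
\]
where $\|\cdot\|_*$ is the dual norm. The cost $\frac12\mathsf d^2$ is the minimal action of $L$, in the following form.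

\begin{lemma}\label{lem:G}
Let $x=(p,z):[0,1]\to G_\omega$ and $d_0=\mathsf d(x(0),x(1))$.
\begin{itemize}
\item[(a)] If $x$ is horizontal, then $\frac12d_0^2\le\int_0^1L(\dot p)\,dt$.
\item[(b)] If $x$ is a constant speed geodesic, then $x$ is horizontal, $\|\dot p\|=d_0$ a.e., and $\int_0^1L(\dot p)\,dt=\frac12d_0^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Cauchy--Schwarz, $d_0^2\le(\int\|\dot p\|)^2\le\int\|\dot p\|^2$.

(b) A horizontal curve has length at least the norm of the increment of $p$, so $\|p(t)-p(s)\|\le\mathsf d(x(s),x(t))=d_0|t-s|$. Thus $p$ is Lipschitz and $\|\dot p\|\le d_0$. The unit sphere of $\mathsf d$ is compact and $\delta_\lambda(p',z')=(\lambda p',\lambda^2z')$, so $|z'|\le C\,\mathsf d(e,(p',z'))^2$. Applied to $x(s)^{-1}x(t)$ this gives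
\[
\bigl|z(t)-z(s)-\tfrac12\omega(p(s),p(t)-p(s))\bigr|\le Cd_0^2|t-s|^2 .
\]
Hence $z$ is Lipschitz and $\dot z=\frac12\omega(p,\dot p)$ a.e. The curve is horizontal, so its length is at least $d_0$, which forces $\|\dot p\|=d_0$ a.e.
\end{proof}

\subsection{Convex functions}\label{sub:convex}
Let $f,f_k$ be finite convex functions on $\mathbb R^n$. Recall that $b\in\partial f(\zeta)$ means $f(\zeta')\ge f(\zeta)+\langle\zeta'-\zeta,b\rangle$ for all $\zeta'$, and that $f^*(b)=\sup_\zeta[\langle\zeta,b\rangle-f(\zeta)]\in(-\infty,+\infty]$. We have $H=L^*$ and $L=H^*$.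
\begin{itemize}
\item[(C1)] (Fenchel.) $\langle\zeta,b\rangle\le f(\zeta)+f^*(b)$, with equality if and only if $b\in\partial f(\zeta)$.
\item[(C2)] $f$ is locally Lipschitz and differentiable Lebesgue a.e. The set $\partial f(\zeta)$ is nonempty, compact and convex; it is the single point $Df(\zeta)$ exactly when $f$ is differentiable at $\zeta$; and $\varepsilon^{-1}(f(\zeta+\varepsilon\zeta')-f(\zeta))\to\max_{b\in\partial f(\zeta)}\langle\zeta',b\rangle$ as $\varepsilon\downarrow0$.
\item[(C3)] If $f_k\to f$ pointwise, then $f_k\to f$ locally uniformly. A locally bounded sequence $(f_k)$ is locally equi-Lipschitz and has a locally uniformly convergent subsequence.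
\item[(C4)] Let $f_k\to f$ locally uniformly. Then $\bigcup_k\partial f_k(\{|\zeta|\le M\})$ is bounded for each $M$, and if $b_k\in\partial f_k(\zeta_k)$, $\zeta_k\to\zeta$, then every limit point of $(b_k)$ lies in $\partial f(\zeta)$.
\end{itemize}
To prove (C4), take $b\in\partial f_k(\zeta)$, $|\zeta|\le M$, and a unit vector $e'$ with $\langle e',b\rangle=|b|$; then $|b|\le f_k(\zeta+e')-f_k(\zeta)\le2\sup_k\sup_{|\zeta'|\le M+1}|f_k(\zeta')|$. The second claim follows by passing to the limit in the subgradient inequality. The case $f_k=f$ is the \emph{outer semicontinuity} of $\partial f$: the supremum of $\operatorname{dist}(b,\partial f(\zeta))$ over $b\in\partial f(\zeta')$, $|\zeta'-\zeta|\le r$, tends to $0$ as $r\to0$.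

\subsection{A frame moving along a horizontal line}
As a guide, not used in the proofs, suppose that $L$ and $H$ are smooth away from $0$. Minimizing $\int L(\dot p)$ with the endpoints of $p$ and the increment $\int\frac12\omega(p,\dot p)$ of $z$ prescribed leads, with a multiplier $\eta\in\mathbb R$, to the Euler--Lagrange equation of $L(\dot p)-\frac\eta2\omega(p,\dot p)$. For the covector $\xi=DL(\dot p)$ it reads
\begin{equation}\label{eq:ham}
\dot p=DH(\xi),\qquad\dot\xi=\eta\,\Omega\,DH(\xi),\qquad\text{hence}\qquad\ddot p=\eta\,D^2H(\xi)\,\Omega\,DH(\xi).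
\end{equation}
For $\eta=0$ we get the lines $p=p_0+t\bar v$ with $\bar v=DH(\bar\xi)$. For small $\eta$ the covector drifts from $\bar\xi$ in the direction $a=\Omega\bar v$, and the projection $p$ of the geodesic bends if $DH$ changes in that direction. To see this bending we look at curves from a frame that travels with velocity $\bar v$.

Let $\bar v\in V$, $a=\Omega\bar v=\omega(\bar v,\cdot)$. For a horizontal curve $x=(p,z)$ put $(\tilde p,\tilde z)(t)=x(t)\cdot(-t\bar v,0)$, that is, $\tilde p=p-t\bar v$ and $\tilde z=z-\frac t2\omega(p,\bar v)$. Then $\dot{\tilde z}=\frac12\omega(p,\dot p-\bar v)-\frac t2\omega(\dot p,\bar v)$. Here $\omega(p,\dot p-\bar v)=\omega(\tilde p,\dot{\tilde p})+t\,\omega(\bar v,\dot{\tilde p})$ and $\omega(\dot p,\bar v)=-\omega(\bar v,\dot{\tilde p})$, so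
\begin{equation}\label{eq:frame}
\dot{\tilde z}=t\,\langle a,\dot{\tilde p}\rangle+\tfrac12\omega(\tilde p,\dot{\tilde p}).
\end{equation}
The computation is reversible: \eqref{eq:frame} is equivalent to horizontality. For curves close to the line the quadratic term is negligible, and the factor $t$ in the linear term is what remains of the bracket: a sideways displacement made at time $t$ changes $\tilde z$ in proportion to $t$.

\subsection{The Heisenberg group with the Euclidean norm}\label{sub:euclid}
Let $V=\mathbb R^2$, $\omega(p,p')=p_1p_2'-p_2p_1'$, $\|\cdot\|=|\cdot|$, $\bar v=e_1$; then $\Omega v=(-v_2,v_1)$ and $a=e_2$. Zoom in: $(R,Z)=(\tilde p,\tilde z)/\kappa$. Then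
\[
\dot Z=t\dot R_2+\tfrac\kappa2\omega(R,\dot R),\qquad L(\dot p)=\tfrac12|e_1+\kappa\dot R|^2=\dot p_1-\tfrac12+\kappa^2\cdot\tfrac12|\dot R|^2 .
\]
The integral of $\dot p_1$ depends only on the endpoints, so it plays no role in a transport problem with fixed marginals. As $\kappa\to0$ we are left with a \emph{limit problem}: transport mass in $\mathbb R^3$ along curves $(R,Z)$ with $\dot Z=t\dot R_2$, minimizing the mean of $\frac12\int_0^1|\dot R|^2$.

Fix $\beta>0$, let $\mu_0$ be uniform on $[0,1]^3$, and give the particle at $(R,Z)$ the multiplier $\eta=\beta Z$, that is, the velocity $\dot R(s)=\beta Zs\,e_2$. At time $t$ it is at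
\[
T_t(R,Z)=\bigl(R+\tfrac12\beta Zt^2e_2,\ Z(1+\tfrac13\beta t^3)\bigr),\qquad J_t=\det DT_t=1+\tfrac13\beta t^3 .
\]
This plan is the only optimal one between $\mu_0$ and $\mu_1=(T_1)_\#\mu_0$. Indeed, for any curve with $\dot Z=t\dot R_2$ let $Z^\sharp=Z(1)/(1+\beta/3)$ be the height from which $T_1$ reaches $Z(1)$, and $\hat\eta=\beta Z^\sharp$. Expanding the first square with $\int_0^1s\dot R_2\,ds=Z(1)-Z(0)$, and then the second one, we get
\[
\tfrac12\int_0^1|\dot R|^2
=\tfrac12\int_0^1|\dot R-\hat\eta se_2|^2ds+\tfrac\beta2\bigl(Z(0)-Z^\sharp\bigr)^2+\Bigl[\hat\eta Z(1)-\tfrac{\hat\eta^2}6-\tfrac\beta2(Z^\sharp)^2\Bigr]-\tfrac\beta2Z(0)^2 .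
\]
The bracket depends only on the final point and the last term only on the initial point, so their means are fixed by $\mu_1$ and $\mu_0$. The two squares both vanish exactly on the curves $t\mapsto T_t(R,Z)$.

The entropy at time $t$ is $-\log J_t$, and the midpoint inequality would require $J_{1/2}^2\ge J_0J_1$. For $\beta=3$ we have $J_t=1+t^3$ and $J_{1/2}^2=81/64<2=J_0J_1$. The mass stays concentrated for too long and spreads late.

\subsection{The Heisenberg group with the $\ell^\infty$ norm}\label{sub:linf}
Keep $V$ and $\omega$, and let $\|v\|=\max(|v_1|,|v_2|)$, so $H(\xi)=\frac12(|\xi_1|+|\xi_2|)^2$. Two things change. First, every horizontal curve with $\dot p=(1,b(t))$, $|b|\le1$, is a constant speed geodesic, because each subarc has length equal to the increment of $p_1$. By \eqref{eq:frame} with $\bar v=e_1$ its endpoint depends only on $\int b$ and $\int tb$, so geodesics are far from unique. Second, in the open quadrant $\xi_1,\xi_2>0$ the vector $\Omega\,DH=(\xi_1+\xi_2)(-1,1)$ is annihilated by $D^2H$, all of whose entries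 are $1$; the other quadrants are symmetric. So the bending term in \eqref{eq:ham} vanishes at Lebesgue almost every covector. All the bending is carried by the axes, where $DH$ jumps: at $\bar\xi=(1,0)$ we have $\partial H(\bar\xi)=\{(1,b):|b|\le1\}$, and with $\bar v=e_1$,
\[
\varepsilon^{-1}\bigl[H(\bar\xi+\varepsilon\zeta)-H(\bar\xi)-\varepsilon\langle\zeta,\bar v\rangle\bigr]\longrightarrow|\zeta_2|\qquad(\varepsilon\downarrow0),
\]
which is not affine in the direction $a=e_2$.

\subsection{Plan of the proof}
Section~\ref{sec:red} deduces Theorem~\ref{thm:main} and Corollary~\ref{cor:K} from Theorem~\ref{thm:E}, and shows that (E) passes from $G$ to a quotient $G_\omega$. What remains is the following.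

\begin{proposition}\label{prop:omega}
For no normed space $V$ and skew form $\omega\ne0$ does $G_\omega$ have property {\rm(E)}.
\end{proposition}

The examples show the two obstacles. We do not choose the geodesic in (E); Section~\ref{sec:key} overcomes this by proving that after a blow-up \emph{every} sequence of optimal plans converges to the unique optimal plan of a limit problem. The conclusion is that each blow-up of $H$ of the two types above is affine in the direction $a$. Next, information at Lebesgue almost every covector is not enough; Section~\ref{sec:hess} finds suitable blow-ups at almost every point for the measure $\Delta H$, and obtains a measure-theoretic form of $D^2H\,\Omega\,DH=0$. Section~\ref{sec:end} shows that this identity is impossible for a norm.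

\section{Reductions}\label{sec:red}

\subsection{Midpoints and selections}

\begin{lemma}\label{lem:mid}
Let $(\mu_t)$ be a $W_2$-geodesic between measures with bounded support. There is a random triple $(x_0,x_{1/2},x_1)$ with $x_t\sim\mu_t$ such that the law of $(x_0,x_1)$ is an optimal plan and $\mathsf d(x_0,x_{1/2})=\mathsf d(x_{1/2},x_1)=\frac12\mathsf d(x_0,x_1)$ almost surely. In particular $\mu_{1/2}$ has bounded support.
\end{lemma}

\begin{proof}
Glue optimal plans for $(\mu_0,\mu_{1/2})$ and $(\mu_{1/2},\mu_1)$ along their common marginal. With $W=W_2(\mu_0,\mu_1)$, $d'=\mathsf d(x_0,x_{1/2})$ and $d''=\mathsf d(x_{1/2},x_1)$,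
\[
W\le\|\mathsf d(x_0,x_1)\|_{L^2}\le\|d'+d''\|_{L^2}\le\|d'\|_{L^2}+\|d''\|_{L^2}=\tfrac W2+\tfrac W2 .
\]
All inequalities are equalities. The first gives optimality, the second gives $\mathsf d(x_0,x_1)=d'+d''$ a.s., and the third, an equality in Minkowski's inequality for functions of equal norm, gives $d'=d''$ a.s.
\end{proof}

\begin{lemma}\label{lem:sel}
Let $S,Y$ be Polish spaces and let $\Gamma\subset S\times Y$ be closed with nonempty sections $\Gamma_s$. Suppose that $\bigcup_{s\in C}\Gamma_s$ is relatively compact for each compact $C\subset S$. Then there is a Borel map $\iota:S\to Y$ with $\iota(s)\in\Gamma_s$ for all $s$.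
\end{lemma}

\begin{proof}
The Kuratowski--Ryll-Nardzewski theorem gives such a map provided that $\{s:\Gamma_s\cap O\ne\emptyset\}$ is Borel for each open $O\subset Y$. As $O$ is a countable union of closed sets, it suffices to show that $\{s:\Gamma_s\cap F\ne\emptyset\}$ is closed for closed $F$. If $s_i\to s$ and $y_i\in\Gamma_{s_i}\cap F$, then $(y_i)$ has a limit point $y$ by relative compactness, and $y\in\Gamma_s\cap F$.
\end{proof}

\subsection{From $\mathsf{CD}(0,N)$ and $\mathsf{CD}(K,\infty)$ to property (E)}

\begin{lemma}\label{lem:CDE}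
$\mathsf{CD}(0,N)$ implies {\rm(E)}.
\end{lemma}

\begin{proof}
For $x\in\mathbb R$ the quantity $N'(1-e^{-x/N'})=\int_0^xe^{-u/N'}du$ is nondecreasing in $N'$, for either sign of $x$, and tends to $x$. For $\mu=\rho\,\mathfrak m+\mu^s$ supported in a bounded set $B$,
\[
N'\bigl(1+S_{N'}(\mu)\bigr)=N'\mu^s(\mathsf X)+\int_{\{\rho>0\}}\rho\,N'\bigl(1-e^{-(\log\rho)/N'}\bigr)\,d\mathfrak m .
\]
For $N'=N$ the integrand is integrable, since $\int\rho^{1-1/N}d\mathfrak m\le\mathfrak m(B)^{1/N}$ by H\"older's inequality. By monotone convergence the expression increases to $\mathrm{Ent}(\mu)$ as $N'\to\infty$, also when $\mu^s\ne0$. Let $(\mu_t)$ be the geodesic given by $\mathsf{CD}(0,N)$. For all $N'\ge N$,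
\[
N'\bigl(1+S_{N'}(\mu_{1/2})\bigr)\le\tfrac12N'\bigl(1+S_{N'}(\mu_0)\bigr)+\tfrac12N'\bigl(1+S_{N'}(\mu_1)\bigr)\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1).
\]
The measure $\mu_{1/2}$ has bounded support by Lemma~\ref{lem:mid}; let $N'\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:E}]
Lemma~\ref{lem:CDE} and Theorem~\ref{thm:E} give $\mathfrak g=V_1$. The remaining claims were noted in Section~\ref{sec:intro}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:K} from Theorem~\ref{thm:E}]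
Given $\mu_0,\mu_1,\delta$, apply the hypothesis to $(\delta_\lambda)_\#\mu_0$ and $(\delta_\lambda)_\#\mu_1$, and push the geodesic back by $\delta_{1/\lambda}$. A dilation shifts all entropies by the same constant and multiplies $W_2^2$ by $\lambda^2$. We obtain a $W_2$-geodesic from $\mu_0$ to $\mu_1$ satisfying the midpoint inequality with error $-\frac{K\lambda^2}8W_2^2(\mu_0,\mu_1)$, which is at most $\delta$ for small $\lambda$. So (E) holds.
\end{proof}

\subsection{Passing to a quotient}
Let $G$ be a sub-Finsler Carnot group with $V_2\ne0$, and $V=V_1$. Choose a hyperplane $V_2'\subset V_2$. The subspace $\mathfrak u=V_2'\oplus V_3\oplus\dots\oplus V_s$ is invariant under dilations, and it is an ideal because $[\mathfrak g,\mathfrak u]\subset V_3\oplus\dots\oplus V_s$. Let $U=\exp\mathfrak u$ and $\pi:G\to G/U$. The Lie algebra of $G/U$ is $V\oplus V_2/V_2'\cong V\oplus\mathbb R$ with a bracket given by a skew form $\omega$, and $\omega\ne0$ since $[V,V]=V_2\not\subset V_2'$. Thus $G/U=G_\omega$. We denote its distance by $\bar{\mathsf d}$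 in this subsection.

The map $\pi$ sends horizontal curves to horizontal curves of the same length, so it is $1$-Lipschitz. Conversely, let $(p,z)$ be horizontal in $G_\omega$ and let $x\in G$ lie over its initial point. The equation ``$\dot\gamma(t)$ is the left translate of $\dot p(t)$ to $\gamma(t)$'', $\gamma(0)=x$, is triangular in exponential coordinates and is solved layer by layer by integration; the solution is a horizontal lift of the same length. Lifting a geodesic, which is horizontal of length $\bar{\mathsf d}$ by Lemma~\ref{lem:G}(b), we get: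
\begin{equation}\label{eq:lift}
\text{for }x\in G,\ \bar y\in G_\omega\text{ there is }y\in\pi^{-1}(\bar y)\text{ with }\mathsf d(x,y)=\bar{\mathsf d}(\pi x,\bar y).
\end{equation}

\begin{lemma}\label{lem:quot}
If $G$ has property {\rm(E)}, so does $G_\omega=G/U$.
\end{lemma}

We must lift two measures on $G_\omega$ to absolutely continuous measures on $G$ at the same $W_2$-distance, so we spread them along the fibers. The midpoint upstairs may spread further along the fibers and lower its entropy in a way that is invisible downstairs. But mass moves only a bounded distance, so if we spread over a ball of radius $j$ in $U$, the gain is at most the logarithm of $(j+C')^q/j^q$. This vanishing loss is one reason for the error $\delta$ in (E).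

\begin{proof}
Let $\sigma:G_\omega\to G$ be a section of $\pi$ that is linear in exponential coordinates. The map $(\bar g,u)\mapsto\sigma(\bar g)u$ is a homeomorphism $G_\omega\times U\to G$. By Weil's formula $\int_Gf=\int_{G/U}\int_Uf(gu)\,du\,d\bar g$, valid for a suitable normalization since all three groups are unimodular, it pushes $d\bar g\otimes du$ to a Haar measure of $G$, which we use. Let $U_r=\{u\in U:\mathsf d(e,u)\le r\}$, a compact neighborhood of $e$ in $U$. Since $U_r=\delta_r U_1$, its Haar measure is $|U_r|=r^q|U_1|$ for some $q\ge0$, with $0<|U_1|<\infty$. (If $U$ is trivial, use counting measure and $q=0$.)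

\emph{The lifts.} Let $\mu_i=\rho_i\,d\bar g$ and $\delta>0$ be as in (E) on $G_\omega$, let $\bar P$ be an optimal plan, and $W=W_2(\mu_0,\mu_1)$. The set of $(\bar x,\bar y,u')$ with $\mathsf d(\sigma(\bar x),\sigma(\bar y)u')=\bar{\mathsf d}(\bar x,\bar y)$ is closed, its sections are nonempty by \eqref{eq:lift}, and $u'$ stays in a compact set when $(\bar x,\bar y)$ does. Lemma~\ref{lem:sel} gives a Borel choice $u'=u'(\bar x,\bar y)$. Put $b=\sigma(\bar x)^{-1}\sigma(\bar y)$. For $j\in\mathbb N$ let $(\bar x,\bar y)\sim\bar P$, let $u$ be independent and uniform on $U_j$, and set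
\[
X=\sigma(\bar x)u,\qquad Y=\sigma(\bar y)\,b^{-1}ub\,u'=\sigma(\bar x)u\sigma(\bar x)^{-1}\cdot\sigma(\bar y)u' .
\]
Left translation by $\sigma(\bar x)u\sigma(\bar x)^{-1}$ maps $\sigma(\bar x)$ to $X$ and $\sigma(\bar y)u'$ to $Y$, so $\mathsf d(X,Y)=\bar{\mathsf d}(\bar x,\bar y)$. Let $\tilde\mu_0,\tilde\mu_1$ be the laws of $X,Y$. In the coordinates $(\bar g,u)$, the measure $\tilde\mu_0$ has density $\rho_0(\bar x)\mathbf 1_{U_j}(u)/|U_j|$. The map $u\mapsto b^{-1}ub\,u'$ preserves the Haar measure of $U$, because conjugation by $b^{-1}$ is the unipotent linear map $\mathrm{Ad}_{b^{-1}}|_{\mathfrak u}$ in exponential coordinates. So, given $(\bar x,\bar y)$, the $U$-coordinate of $Y$ is uniform on a set of measure $|U_j|$. Averaging over $\bar x$ given $\bar y$, we find that $\tilde\mu_1$ has density $\rho_1(\bar y)\vartheta(\bar y,u)$ with $0\le\vartheta\le1/|U_j|$ and $\int\vartheta(\bar y,u)\,du=1$. Both densities are bounded; both supports are bounded, since $b$ and $u'$ stay in compact sets on the product of the supports of $\mu_0,\mu_1$;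 and
\[
\mathrm{Ent}(\tilde\mu_0)=\mathrm{Ent}(\mu_0)-\log|U_j|,\qquad\mathrm{Ent}(\tilde\mu_1)\le\mathrm{Ent}(\mu_1)-\log|U_j| .
\]

\emph{The geodesic.} We have $\pi_\#\tilde\mu_i=\mu_i$ and $\mathbb E\,\mathsf d(X,Y)^2=W^2$, so $W_2(\tilde\mu_0,\tilde\mu_1)\le W$. For any optimal pair $(x,y)$ for $\tilde\mu_0,\tilde\mu_1$ it follows that $W^2\le\mathbb E\,\bar{\mathsf d}(\pi x,\pi y)^2\le\mathbb E\,\mathsf d(x,y)^2\le W^2$. Hence $W_2(\tilde\mu_0,\tilde\mu_1)=W$ and $\mathsf d(x,y)=\bar{\mathsf d}(\pi x,\pi y)\le C$ a.s., where $C$ is the diameter of $\operatorname{spt}\mu_0\cup\operatorname{spt}\mu_1$. Let $(\tilde\mu_t)$ be given by (E) in $G$ with error $\delta/2$, and $\mu_t=\pi_\#\tilde\mu_t$. Then $W_2(\mu_s,\mu_t)\le|t-s|W$, and the triangle inequality along $0\le s\le t\le1$ turns this into an equality. So $(\mu_t)$ is a $W_2$-geodesic from $\mu_0$ to $\mu_1$.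

\emph{The midpoint.} By Lemma~\ref{lem:mid}, $\tilde\mu_{1/2}$ is concentrated on points $y=\sigma(\bar y)u_y$ with $\mathsf d(x,y)\le C$ for some $x=\sigma(\bar x)u$, $\bar x\in\operatorname{spt}\mu_0$, $u\in U_j$. Then $\bar x,\bar y$ lie in a bounded set independent of $j$. From $u_y=\sigma(\bar y)^{-1}\sigma(\bar x)\cdot u\cdot x^{-1}y$ and $\mathsf d(e,gh)\le\mathsf d(e,g)+\mathsf d(e,h)$ we get $u_y\in U_{j+C'}$ with $C'$ independent of $j$. The measure $\tilde\mu_{1/2}$ has finite entropy, hence a density $\tilde\rho(\bar g,u)$, and $\mu_{1/2}$ has density $\rho(\bar g)=\int\tilde\rho\,du$. Jensen's inequality on $U_{j+C'}$ gives $\int\tilde\rho\log\tilde\rho\,du\ge\rho\log(\rho/|U_{j+C'}|)$, so $\mathrm{Ent}(\tilde\mu_{1/2})\ge\mathrm{Ent}(\mu_{1/2})-\log|U_{j+C'}|$. Altogether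
\[
\mathrm{Ent}(\mu_{1/2})\le\tfrac12\mathrm{Ent}(\mu_0)+\tfrac12\mathrm{Ent}(\mu_1)+\tfrac\delta2+q\log\frac{j+C'}{j},
\]
and the last term is below $\delta/2$ for large $j$.
\end{proof}

Lemma~\ref{lem:quot} and Proposition~\ref{prop:omega} imply Theorem~\ref{thm:E}: if $G$ had (E) and $V_2\ne0$, then $G_\omega$ would have (E) with $\omega\ne0$. \emph{For the rest of the paper we assume, toward a contradiction, that $\omega\ne0$ and $G_\omega$ has property {\rm(E)}}, and $\mathsf d$ is the distance of $G_\omega$.

\section{Blow-ups of $H$ are affine in the direction $\Omega\bar v$}\label{sec:key}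

Let $\bar\xi\in V^*$, $\bar v\in\partial H(\bar\xi)$, $a=\Omega\bar v$, and let $\varepsilon_k\downarrow0$ and $\kappa_k>0$. Define
\begin{equation}\label{eq:hk}
h_k(\zeta)=\frac1{\varepsilon_k\kappa_k}\bigl[H(\bar\xi+\varepsilon_k\zeta)-H(\bar\xi)-\varepsilon_k\langle\zeta,\bar v\rangle\bigr].
\end{equation}
These functions are convex, $h_k\ge0$, and $h_k(0)=0$. Since $\partial h_k(\zeta)=(\partial H(\bar\xi+\varepsilon_k\zeta)-\bar v)/\kappa_k$, the number $\kappa_k$ is the scale on which velocities vary when covectors vary on the scale $\varepsilon_k$. In Section~\ref{sub:euclid}, $\kappa_k=\varepsilon_k$ and $h_k=\frac12|\zeta|^2$; in Section~\ref{sub:linf}, $\kappa_k=1$.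

\begin{proposition}\label{prop:key}
Suppose that $h_k\to h$ locally uniformly, with $h$ finite, and that either
\begin{itemize}
\item[(A)] $\kappa_k\to0$, or
\item[(B)] $\kappa_k=1$ for all $k$ and $h(\zeta)=|\langle\zeta,w\rangle|$ for some $w\in V\setminus\{0\}$.
\end{itemize}
Then $s\mapsto h(\lambda+sa)$ is affine for every $\lambda\in V^*$.
\end{proposition}

The proof occupies the whole section. Suppose the conclusion fails; in particular $a\ne0$. The letter $C$ denotes constants independent of $k$.

\subsection{Coordinates adapted to the blow-up}\label{sub:coord}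
We want coordinates $(R,Z)$ in which the quadratic term of \eqref{eq:frame} disappears in the limit.

In case (A) scaling suffices. Let $(R,Z)=(\tilde p,\tilde z)/\kappa_k$ and $q_k=\frac{\kappa_k}2\omega$. Then \eqref{eq:frame} becomes
\begin{equation}\label{eq:adm}
\dot Z=t\,\langle a,\dot R\rangle+q_k(R,\dot R).
\end{equation}

In case (B) there is no scaling. But the velocities of the limit problem are parallel to $w$, and along such curves $\frac12\omega(R,\dot R)$ is a total derivative, which a shear removes. Write $V=\mathbb Rw\oplus V'$ and $R=c_w(R)w+P'R$. Let $R=\tilde p$, $Z=\tilde z-\frac12c_w(R)\,\omega(P'R,w)$. With $c_w=c_w(R)$,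
\begin{align*}
\omega(R,\dot R)&=c_w\,\omega(w,P'\dot R)+\dot c_w\,\omega(P'R,w)+\omega(P'R,P'\dot R),\\
\tfrac d{dt}\bigl[c_w\,\omega(P'R,w)\bigr]&=\dot c_w\,\omega(P'R,w)-c_w\,\omega(w,P'\dot R).
\end{align*}
Half the difference shows that \eqref{eq:adm} holds with $q_k=q$, where $q(R,b)=c_w(R)\,\omega(w,P'b)+\frac12\omega(P'R,P'b)$. Note that $q(\cdot,w)=0$.

In both cases let $\chi^k_t:G_\omega\to\mathbb R^{n+1}$ be the map $x\mapsto(R,Z)$ at time $t$. It is a right translation followed by a homothety or a shear, hence a diffeomorphism with constant Jacobian independent of $t$. Therefore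
\begin{equation}\label{eq:entshift}
\mathrm{Ent}\bigl((\chi^k_t)_\#\mu\bigr)=\mathrm{Ent}(\mu)+c_k,\qquad c_k\text{ independent of }t\text{ and }\mu .
\end{equation}
Call an absolutely continuous curve $\Gamma=(R,Z):[0,1]\to\mathbb R^{n+1}$ \emph{$k$-admissible} if it satisfies \eqref{eq:adm} a.e. These are exactly the curves $t\mapsto\chi^k_t(x(t))$ with $x$ horizontal.

Let $L_k=h_k^*$ and $L_\infty=h^*$; they are nonnegative because $h_k(0)=h(0)=0$. We have $\dot p=\bar v+\kappa_k\dot R$. Writing $\xi=\bar\xi+\varepsilon_k\zeta$ in $L(\dot p)=\sup_\xi[\langle\xi,\dot p\rangle-H(\xi)]$ and using \eqref{eq:hk}, we get $\langle\xi,\dot p\rangle-H(\xi)=\langle\bar\xi,\dot p\rangle-H(\bar\xi)+\varepsilon_k\kappa_k[\langle\zeta,\dot R\rangle-h_k(\zeta)]$. Hence, with $\mathcal A_k(\Gamma)=\int_0^1L_k(\dot R)\,dt$ for $k\in\mathbb N\cup\{\infty\}$,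
\begin{equation}\label{eq:action}
\int_0^1L(\dot p)\,dt=\langle\bar\xi,p(1)-p(0)\rangle-H(\bar\xi)+\varepsilon_k\kappa_k\,\mathcal A_k(\Gamma)\qquad(k\in\mathbb N).
\end{equation}

The alternatives (A), (B) enter the proof only through two properties of the bilinear forms $q_k$.
\begin{itemize}
\item[(Q1)] $q_k\to q_\infty$, and $q_\infty(\cdot,b)=0$ whenever $L_\infty(b)<\infty$.
\item[(Q2)] For each $M$, $\sup\{|q_k(R,b)|:|R|\le1,\ b\in\partial h_k(\zeta),\ |\zeta|\le M\}\to0$.
\end{itemize}
In case (A), $q_\infty=0$ and the subgradients in (Q2) are bounded by (C4). In case (B), $L_\infty$ is $0$ on the segment $[-w,w]$ and $+\infty$ elsewhere, which gives (Q1). For (Q2), take $R_k$, $\zeta_k$, $b_k\in\partial h_k(\zeta_k)$ nearly attaining the supremum; along any subsequence on which they converge, the limit of $b_k$ lies in a set $\partial h(\zeta)\subset[-w,w]$ by (C4), so $q(R_k,b_k)\to0$.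

\subsection{A limit transport that violates the midpoint inequality}\label{sub:limit}
The limit problem has the constraint $\dot Z=t\langle a,\dot R\rangle$ and the action $\mathcal A_\infty$. By analogy with \eqref{eq:ham}, its extremals have covectors $\lambda+\eta sa$ and velocities $Dh(\lambda+\eta sa)$. We need a line on which these gradients exist, and a segment of it, traversed in such a direction that most of the bending of $h$ is met after time $\frac12$.

\emph{The line.} The set of $\lambda$ for which $s\mapsto h(\lambda+sa)$ is affine is closed, so its complement is open and nonempty. The points where $h$ or some $h_k$ is not differentiable form a Lebesgue null set. By Fubini's theorem there is $\lambda_0$ in the complement such that $h$ and all $h_k$ are differentiable at $\lambda_0+sa$ for a.e.\ $s$. The function $g(s)=h(\lambda_0+sa)$ is convex and not affine, so its second derivative $g''$, the Lebesgue--Stieltjes measure of the nondecreasing function $g'$, is a nonzero Radon measure.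

\emph{The segment.} The measure $g''$ has at most countably many atoms. Choose $c$, and then $l>0$, so that $c$ and $c\pm l$ are not atoms and $g''((c-l,c+l))>0$. We may assume $g''((c,c+l))\ge g''((c-l,c))$. Indeed, $(p,z)\mapsto(p,-z)$ is an isomorphism $G_\omega\to G_{-\omega}$ preserving the distance and the measure, so we may replace $\omega$ by $-\omega$ (also in Section~\ref{sub:coord}); this keeps $h_k,h$, changes $a$ to $-a$, $g(s)$ to $g(-s)$, $c$ to $-c$, and exchanges the two halves. Put $\lambda=\lambda_0+(c-l)a$, $\eta_0=2l$, and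
\[
f(\sigma)=h(\lambda+\sigma a),\qquad F(\sigma)=Dh(\lambda+\sigma a),\qquad\Phi(\sigma)=\int_0^\sigma F,
\]
with $F$ defined for a.e.\ $\sigma$. Define $f_k,F_k,\Phi_k$ by the same formulas from $h_k$. Then $\langle a,F\rangle=f'$ and $\langle a,F_k\rangle=f_k'$ a.e. By (C4), $F_k\to F$ a.e., and $|F_k|,|F|\le C$ on $[0,2\eta_0]$. The measure $f''$ has no atom at $l$ or $2l$, and $f''((l,2l))\ge f''((0,l))$, $f''((l,2l))>0$.

\emph{Displacements.} A particle with velocity $F(\eta s)$, $\eta>0$, is displaced in time $t\in(0,1]$ by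
\[
\mathsf r_t(\eta)=\int_0^tF(\eta s)\,ds=\frac{\Phi(\eta t)}\eta,\qquad\mathsf z_t(\eta)=\int_0^tsf'(\eta s)\,ds=\frac1{\eta^2}\int_0^{\eta t}\sigma f'(\sigma)\,d\sigma .
\]
These functions, and their analogues $\mathsf r^k_t,\mathsf z^k_t$, are Lipschitz in $\eta\in[\eta_0,2\eta_0]$ uniformly in $k$. Integration by parts gives $\int_{(0,x)}\sigma^2f''(d\sigma)=x^2f'(x-)-2\int_0^x\sigma f'\,d\sigma$, so for a.e.\ $\eta$
\begin{equation}\label{eq:Psi}
\partial_\eta\mathsf z_t(\eta)=\frac{t^2f'(\eta t)}\eta-\frac2{\eta^3}\int_0^{\eta t}\sigma f'\,d\sigma=\Psi_t(\eta):=\frac1{\eta^3}\int_{(0,\eta t)}\sigma^2f''(d\sigma)\ \ge0 .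
\end{equation}
The same holds for $\mathsf z^k_t$ with a function $\Psi^k_t\ge0$, and the middle expression shows that $\Psi^k_1\to\Psi_1$ a.e.\ and boundedly on $[\eta_0,2\eta_0]$. By the choice of the segment,
\[
\int_{(l,2l)}\sigma^2f''(d\sigma)>l^2f''((l,2l))\ge l^2f''((0,l))\ge\int_{(0,l)}\sigma^2f''(d\sigma),
\]
that is, $\Psi_1(\eta_0)>2\Psi_{1/2}(\eta_0)$. As $l$ and $2l$ are not atoms, $\Psi_{1/2}$ and $\Psi_1$ are continuous at $\eta_0$. So there are $c_1,C_1>0$ and $\beta_0\in(0,\eta_0]$ with
\begin{equation}\label{eq:gapPsi}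
\Psi_1-2\Psi_{1/2}\ge c_1\quad\text{and}\quad0\le\Psi_1\le C_1\qquad\text{on }[\eta_0,\eta_0+\beta_0].
\end{equation}

\begin{example}
For $f''=d\sigma$ we recover $\Psi_t=t^3/3$. For $f(\sigma)=|\sigma-\sigma_0|$, $\sigma_0>0$, as in Section~\ref{sub:linf}, the velocity switches at time $\sigma_0/\eta$, and $\Psi_t(\eta)$ jumps there from $0$ to $2\sigma_0^2/\eta^3$. If the switch comes before time $\frac12$, then $\Psi_1=\Psi_{1/2}$ and \eqref{eq:gapPsi} fails. If it comes between $\frac12$ and $1$, then $\Psi_{1/2}=0<\Psi_1$.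
\end{example}

\emph{The transport.} Fix $\beta\in(0,\beta_0]$ with $\beta C_1^2<2c_1$. Let $\mathsf Q=[0,1]^{n+1}$, let $\mu_0$ be Lebesgue measure on $\mathsf Q$, so that $\mathrm{Ent}(\mu_0)=0$, and put
\[
\eta(Z)=\eta_0+\beta Z,\qquad T_t(R,Z)=\bigl(R+\mathsf r_t(\eta(Z)),\ Z+\mathsf z_t(\eta(Z))\bigr).
\]
We use the area formula in this form: if $T:\mathsf Q\to\mathbb R^{n+1}$ is Lipschitz and injective with $J=\det DT\ge c_0>0$ a.e., then $T_\#\mu_0$ has density $1/(J\circ T^{-1})\le1/c_0$ on $T(\mathsf Q)$, and so $\mathrm{Ent}(T_\#\mu_0)=-\int_{\mathsf Q}\log J$. The last component of $T_t$ is a Lipschitz function of $Z$ with slope $J_t=1+\beta\Psi_t(\eta(Z))\ge1$, and the others are $R$ plus a Lipschitz function of $Z$. So $T_t$ is injective with Jacobian $J_t$. From $x-\frac{x^2}2\le\log(1+x)\le x$ for $x\ge0$ and \eqref{eq:gapPsi},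
\begin{equation}\label{eq:viol}
\tfrac12\int_{\mathsf Q}\log J_1-\int_{\mathsf Q}\log J_{1/2}\ \ge\ \tfrac\beta2c_1-\tfrac{\beta^2}4C_1^2\ >0 .
\end{equation}
With $\mu_t=(T_t)_\#\mu_0$ this says $\mathrm{Ent}(\mu_{1/2})>\frac12\mathrm{Ent}(\mu_0)+\frac12\mathrm{Ent}(\mu_1)$. We now derive the opposite inequality from (E).

\subsection{Uniqueness in the limit problem}\label{sub:uniq}
Let $\tau(Z)=Z+\mathsf z_1(\eta(Z))$, continuous and strictly increasing on $[0,1]$. For $(R,Z)\in T_1(\mathsf Q)$ put $Z^\sharp=\tau^{-1}(Z)\in[0,1]$, $\hat\eta=\eta(Z^\sharp)>0$, and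
\[
\varphi_1(R,Z)=\langle\lambda,R\rangle+\hat\eta Z-\int_0^1f(\hat\eta s)\,ds-\tfrac\beta2(Z^\sharp)^2;
\]
for $(R,Z)\in\mathsf Q$ put $\varphi_0(R,Z)=\langle\lambda,R\rangle+\eta_0Z+\frac\beta2Z^2$. Both functions are continuous on compact sets.

\begin{lemma}\label{lem:uniq}
Let $\Gamma=(R,Z)$ be absolutely continuous with $\dot Z=t\langle a,\dot R\rangle$ a.e., $\Gamma(0)\in\mathsf Q$, $\Gamma(1)\in T_1(\mathsf Q)$. Then $\mathcal A_\infty(\Gamma)\ge\varphi_1(\Gamma(1))-\varphi_0(\Gamma(0))$, with equality if and only if $\Gamma(t)=T_t(\Gamma(0))$ for all $t\in(0,1]$.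
\end{lemma}

\begin{proof}
Let $Z^\sharp,\hat\eta$ be those of $\Gamma(1)$, and $\hat\zeta(s)=\lambda+\hat\eta sa$. The constraint gives $\int_0^1\langle\hat\zeta,\dot R\rangle\,ds=\langle\lambda,R(1)-R(0)\rangle+\hat\eta(Z(1)-Z(0))$, and
\[
-\hat\eta Z(0)=-\eta_0Z(0)-\beta Z^\sharp Z(0)=-\eta_0Z(0)-\tfrac\beta2Z(0)^2-\tfrac\beta2(Z^\sharp)^2+\tfrac\beta2\bigl(Z(0)-Z^\sharp\bigr)^2 .
\]
Therefore
\[
\mathcal A_\infty(\Gamma)-\varphi_1(\Gamma(1))+\varphi_0(\Gamma(0))=\int_0^1\bigl[L_\infty(\dot R)+h(\hat\zeta)-\langle\hat\zeta,\dot R\rangle\bigr]ds+\tfrac\beta2\bigl(Z(0)-Z^\sharp\bigr)^2 .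
\]
Both terms on the right are nonnegative by (C1). They vanish if and only if $Z^\sharp=Z(0)$ and $\dot R(s)\in\partial h(\hat\zeta(s))$ for a.e.\ $s$. Since $h$ is differentiable at almost every point of the line and $\hat\eta\neq0$, the latter means $\dot R(s)=F(\hat\eta s)$ a.e. So equality gives $\dot R(s)=F(\eta(Z(0))s)$, which with the constraint determines $\Gamma(t)=T_t(\Gamma(0))$. Conversely, that curve has $Z(1)=\tau(Z(0))$, so $Z^\sharp=Z(0)$, and $\dot R(s)=F(\hat\eta s)$.
\end{proof}

The curves $t\mapsto T_t(x)$ satisfy the hypotheses of the lemma, and by (C1) their action is $\int_0^1[\langle\lambda+\eta sa,F(\eta s)\rangle-f(\eta s)]\,ds$. Integrating the equality over $x\in\mathsf Q$,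
\begin{equation}\label{eq:Abar}
\bar{\mathcal A}:=\int_{\mathsf Q}\int_0^1\bigl[\langle\lambda+\eta sa,F(\eta s)\rangle-f(\eta s)\bigr]ds\,dx=\int\varphi_1\,d\mu_1-\int\varphi_0\,d\mu_0,\qquad\eta=\eta(Z).
\end{equation}

\subsection{Approximating transports and the use of (E)}
We need target measures $\mu_1^k\to\mu_1$ whose entropies converge and for which the optimal $\mathcal A_k$-cost is asymptotically at most $\bar{\mathcal A}$. The natural choice is to follow the $k$-admissible curves that imitate the limit extremals. For $(R,Z)\in\mathsf Q$ and $\eta=\eta(Z)$, take the $k$-admissible curve starting at $(R,Z)$ with velocity $F_k(\eta s)$. Its $R$-component at time $s$ is $R+\Phi_k(\eta s)/\eta$, so by \eqref{eq:adm} and the substitution $\sigma=\eta s$ its endpoint is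
\[
T^k(R,Z)=\bigl(R+\mathsf r^k_1(\eta),\ Z+\mathsf z^k_1(\eta)+\theta_k\bigr),\qquad\theta_k=\frac{q_k(R,\Phi_k(\eta))}\eta+\frac1{\eta^2}\int_0^\eta q_k(\Phi_k,F_k)\,d\sigma .
\]

\emph{The error $\theta_k$ is small in Lipschitz norm.} Let $\delta_k\to0$ be the supremum in (Q2) for an $M$ with $|\lambda+\sigma a|\le M$ on $[0,2\eta_0]$. Then $|q_k(R',F_k(\sigma))|\le\delta_k|R'|$ for a.e.\ $\sigma\in[0,2\eta_0]$ and, by integration, $|q_k(R',\Phi_k(\sigma))|\le\sigma\delta_k|R'|$. Hence $|\theta_k|\le C\delta_k$ on $\mathsf Q$, and $\theta_k$ is $\delta_k$-Lipschitz in $R$. For fixed $R$ it is absolutely continuous in $\eta$, with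
\[
\partial_\eta\theta_k=\frac{q_k(R,F_k(\eta))}\eta-\frac{q_k(R,\Phi_k(\eta))}{\eta^2}+\frac{q_k(\Phi_k(\eta),F_k(\eta))}{\eta^2}-\frac2{\eta^3}\int_0^\eta q_k(\Phi_k,F_k)\,d\sigma=O(\delta_k),
\]
as $\eta\ge\eta_0$. So the Lipschitz constant of $\theta_k$ on $\mathsf Q$ is at most $C\delta_k$.

\emph{Entropy of the target.} Let $S^k=T^k-(0,\theta_k)$ and let $C_2$ bound the Lipschitz constants of $Z\mapsto\mathsf r_1^k(\eta(Z))$. The last component of $S^k$ is a function of $Z$ with slope $1+\beta\Psi_1^k\ge1$. If two points differ by $(\Delta R,\Delta Z)$ and their images by $(\Delta R',\Delta Z')$, then $|\Delta Z|\le|\Delta Z'|$ and $|\Delta R|\le|\Delta R'|+C_2|\Delta Z'|$; thus $|S^kx-S^ky|\ge|x-y|/(2+C_2)$. Hence $T^k$ is injective for large $k$. Its differential has the blocks $I$, $\partial_Z\mathsf r_1^k$ in the first $n$ rows and $\partial_R\theta_k$, $1+\beta\Psi_1^k+\partial_Z\theta_k$ in the last row, so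
\[
J^k=1+\beta\Psi^k_1+\partial_Z\theta_k-\langle\partial_R\theta_k,\partial_Z\mathsf r^k_1\rangle=1+\beta\Psi_1^k(\eta(Z))+O(\delta_k)\ge\tfrac12\quad\text{a.e.}
\]
for large $k$, which we assume from now on. So $\mu^k_1=T^k_\#\mu_0$ has density at most $2$, and by dominated convergence
\begin{equation}\label{eq:ent1}
\mathrm{Ent}(\mu^k_1)=-\int_{\mathsf Q}\log J^k\ \longrightarrow\ -\int_{\mathsf Q}\log J_1 .
\end{equation}
Also $T^k\to T_1$ pointwise, so $\mu_1^k\rightharpoonup\mu_1$ weakly. By (C1) the action $\mathcal A_k$ of the curve from $x$ to $T^kx$ is $\int_0^1[\langle\lambda+\eta sa,F_k(\eta s)\rangle-f_k(\eta s)]ds$, and its mean $\bar{\mathcal A}_k$ over $\mathsf Q$ converges to $\bar{\mathcal A}$ by dominated convergence.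

\emph{The plans given by {\rm(E)}.} The measures $(\chi_0^k)^{-1}_\#\mu_0$ and $(\chi_1^k)^{-1}_\#\mu_1^k$ on $G_\omega$ have bounded densities and supports. Apply (E) to them with $\delta=1/k$, and let $(x_0,x_{1/2},x_1)$ be the triple of Lemma~\ref{lem:mid}. Let $S$ be the closed set of triples with $\mathsf d(x_0,x_{1/2})=\mathsf d(x_{1/2},x_1)=\frac12\mathsf d(x_0,x_1)$. For each such triple the set of constant speed geodesics through $x_0,x_{1/2},x_1$ at times $0,\frac12,1$ is nonempty: the concatenation of two geodesics is $\mathsf d(x_0,x_1)$-Lipschitz and joins $x_0$ to $x_1$. These sets form a closed subset of $S\times C([0,1];G_\omega)$, and the Arzel\`a--Ascoli theorem gives the compactness required in Lemma~\ref{lem:sel}. A Borel choice yields a random constant speed geodesic through the random triple. Apply $\chi^k_t$ at each time $t$, and let $\Pi_k$ be the law of the resulting curve in $\mathcal C=C([0,1];\mathbb R^{n+1})$. Its marginals at times $0$ and $1$ are $\mu_0$ and $\mu_1^k$; its marginal $\nu_k$ at time $\frac12$ has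 bounded support, and by \eqref{eq:entshift}
\begin{equation}\label{eq:entmid}
\mathrm{Ent}(\nu_k)\le\tfrac12\mathrm{Ent}(\mu_1^k)+\tfrac1k .
\end{equation}
The measure $\Pi_k$ is concentrated on the closed set $\mathcal G_k\subset\mathcal C$ of images of constant speed geodesics starting in $(\chi^k_0)^{-1}(\mathsf Q)$. By Lemma~\ref{lem:G}(b) and \eqref{eq:action}, each $\Gamma\in\mathcal G_k$ is $k$-admissible and
\[
\varepsilon_k\kappa_k\,\mathcal A_k(\Gamma)=\tfrac12\mathsf d(x_0,x_1)^2-\langle\bar\xi,p(1)-p(0)\rangle+H(\bar\xi),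
\]
so $\mathcal A_k$ is a continuous function of the endpoints on $\mathcal G_k$. Compare with the horizontal curves corresponding to the curves from $x$ to $T^kx$, which have the same endpoint marginals. By optimality and Lemma~\ref{lem:G}(a), $\mathbb E\,\frac12\mathsf d(x_0,x_1)^2$ is at most their mean $L$-action. The terms $\langle\bar\xi,p(1)-p(0)\rangle$ have equal means in the two families. Dividing by $\varepsilon_k\kappa_k>0$ we get $\int\mathcal A_k\,d\Pi_k\le\bar{\mathcal A}_k$, hence
\begin{equation}\label{eq:limsup}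
\limsup_k\int\mathcal A_k\,d\Pi_k\le\bar{\mathcal A}.
\end{equation}

\subsection{Compactness and identification of the limit}
We know nothing about $\Pi_k$ except \eqref{eq:limsup}. This is enough because the $L_k$ are uniformly superlinear. Let $\Lambda_M=\sup_k\sup_{|\zeta|\le M}h_k(\zeta)<\infty$. Testing the supremum defining $L_k(b)$ with $\zeta=Mb/|b|$ gives $L_k(b)\ge M|b|-\Lambda_M$. Since $L_k\ge0$, for every $k$-admissible $\Gamma$, Borel set $I\subset[0,1]$ and $M>0$,
\begin{equation}\label{eq:ui}
\int_I|\dot R|\,dt\le\frac{\mathcal A_k(\Gamma)}M+\frac{\Lambda_M}M|I|,\qquad|\dot Z|\le C(1+|R|)\,|\dot R| .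
\end{equation}

\emph{Tightness.} Fix $b>0$ and consider all curves starting in $\mathsf Q$ that are $k$-admissible with $\mathcal A_k\le b$ for some $k$. By \eqref{eq:ui} with $M=1$, $I=[0,1]$ they are bounded. Choosing first $M$ large and then $|I|$ small, they are equicontinuous. So their closure $\mathcal K_b$ is compact, and $\Pi_k(\mathcal C\setminus\mathcal K_b)\le C/b$ by Markov's inequality and \eqref{eq:limsup}. By Prokhorov's theorem $\Pi_k\rightharpoonup\Pi$ along a subsequence, not relabeled. By Skorokhod's theorem there are random curves $\Gamma_k=(R_k,Z_k)\sim\Pi_k$ and $\Gamma=(R,Z)\sim\Pi$ on one probability space with $\Gamma_k\to\Gamma$ uniformly, a.s. We have $\Gamma(0)\sim\mu_0$ and $\Gamma(1)\sim\mu_1$. The random variable $\mathcal A_*=\liminf_k\mathcal A_k(\Gamma_k)$ satisfies $\mathbb E\,\mathcal A_*\le\bar{\mathcal A}$ by Fatou's lemma and \eqref{eq:limsup}.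

\emph{A single sample.} Fix a sample point at which $\Gamma_k\in\mathcal G_k$ for all $k$, $\Gamma_k\to\Gamma$ uniformly, $\Gamma(1)\in T_1(\mathsf Q)$ and $\mathcal A_*<\infty$; almost every point is such. Take a subsequence, depending on the point, along which $\mathcal A_k(\Gamma_k)\to\mathcal A_*$. By \eqref{eq:ui} the $\dot R_k$ are uniformly integrable, so by the Dunford--Pettis theorem a further subsequence converges weakly in $L^1$. Passing to the limit in $R_k(t)-R_k(0)=\int_0^t\dot R_k$ shows that $R$ is absolutely continuous and the weak limit is $\dot R$. The coefficients $q_k(R_k(s),\cdot)$ converge uniformly to $q_\infty(R(s),\cdot)$, so the integrated form of \eqref{eq:adm} passes to the limit: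
\begin{equation}\label{eq:Zlim}
Z(t)=Z(0)+\int_0^ts\langle a,\dot R\rangle\,ds+\int_0^tq_\infty(R,\dot R)\,ds .
\end{equation}
We claim that $\mathcal A_\infty(\Gamma)\le\mathcal A_*$. Let $\{\zeta_i\}_{i\ge1}$ be dense in $V^*$ with $\zeta_1=0$, and $L^{(j)}(b)=\max_{i\le j}[\langle\zeta_i,b\rangle-h(\zeta_i)]$. Then $0\le L^{(j)}\uparrow L_\infty$, since $h$ is continuous. For fixed $j$ let $\zeta(t)=\zeta_{i(t)}$, where $i(t)$ is the first index attaining the maximum for $b=\dot R(t)$; this is a bounded measurable function. By (C1), weak convergence, and $h_k(\zeta_i)\to h(\zeta_i)$,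
\[
\mathcal A_k(\Gamma_k)\ge\int_0^1\bigl[\langle\zeta,\dot R_k\rangle-h_k(\zeta)\bigr]dt\ \longrightarrow\ \int_0^1L^{(j)}(\dot R)\,dt .
\]
Monotone convergence in $j$ proves the claim. In particular $L_\infty(\dot R)<\infty$ a.e., so the last integral in \eqref{eq:Zlim} vanishes by (Q1), and Lemma~\ref{lem:uniq} applies:
\begin{equation}\label{eq:chain}
\mathcal A_*\ \ge\ \mathcal A_\infty(\Gamma)\ \ge\ \varphi_1(\Gamma(1))-\varphi_0(\Gamma(0))\qquad\text{a.s.}
\end{equation}

\emph{Identification.} The right side of \eqref{eq:chain} has expectation $\bar{\mathcal A}$ by \eqref{eq:Abar}, and the left side has expectation at most $\bar{\mathcal A}$. So the two ends of \eqref{eq:chain} agree a.s., and Lemma~\ref{lem:uniq} gives $\Gamma(t)=T_t(\Gamma(0))$ a.s. Hence $\nu_k\rightharpoonup\mu_{1/2}=(T_{1/2})_\#\mu_0$.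

\subsection{Lower semicontinuity of the entropy}
The supports of $\nu_k$ need not be uniformly bounded and Lebesgue measure is infinite, so entropy could be lost to a small amount of mass far away. A moment bound excludes this. For $\Gamma\in\mathcal G_k$ let $\ell=\int_0^1|\dot R|\le\mathcal A_k(\Gamma)+\Lambda_1$. By \eqref{eq:ui}, $|\Gamma(\frac12)|\le C(1+\ell)^2$, so $\int|x|^{1/2}d\nu_k\le C$ by \eqref{eq:limsup}. Since $\log(1+|x|)/|x|^{1/2}\to0$ at infinity, weak convergence gives $\int\log(1+|x|)\,d\nu_k\to\int\log(1+|x|)\,d\mu_{1/2}$.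

Let $\gamma=c_\gamma(1+|x|)^{-(n+2)}dx$ be normalized to be a probability measure on $\mathbb R^{n+1}$. The relative entropy with respect to a probability measure satisfies $\mathrm{Ent}(\mu\,|\,\gamma)=\sup_{\varphi\in C_b}[\int\varphi\,d\mu-\log\int e^\varphi d\gamma]$, so it is weakly lower semicontinuous. For $\mu$ with bounded support,
\[
\mathrm{Ent}(\mu\,|\,\gamma)=\mathrm{Ent}(\mu)+(n+2)\int\log(1+|x|)\,d\mu-\log c_\gamma .
\]
Therefore $\mathrm{Ent}(\mu_{1/2})\le\liminf_k\mathrm{Ent}(\nu_k)$. With \eqref{eq:entmid} and \eqref{eq:ent1},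
\[
-\int_{\mathsf Q}\log J_{1/2}=\mathrm{Ent}(\mu_{1/2})\le-\tfrac12\int_{\mathsf Q}\log J_1,
\]
which contradicts \eqref{eq:viol}. Proposition~\ref{prop:key} is proved. \hfill$\square$

\section{The Hessian measure of $H$}\label{sec:hess}

The distributional Hessian of a finite convex function $f$ on $\mathbb R^n$ is a symmetric matrix $D^2f$ of Radon measures such that $\langle D^2f\,\zeta,\zeta\rangle\ge0$ for each vector $\zeta$. Its entries are dominated by the trace $\Delta f$. For $f=H$ write $m=\Delta H$ and $D^2H=A\,m$, where $A$ is Borel, positive semidefinite, and of trace $1$; in particular $A$ is bounded. The goal of this section is the following weak form of $D^2H\,\Omega\,DH=0$.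

\begin{proposition}\label{prop:hess}
For $m$-a.e.\ $\xi$ we have $A(\xi)\,\Omega v=0$ for all $v\in\partial H(\xi)$.
\end{proposition}

By the Besicovitch differentiation theorem, $m$-a.e.\ point is a Lebesgue point of $A$ with respect to $m$, and the density $\lim_{r\to0}|\bar B_r|/m(\bar B_r(\xi))$ of Lebesgue measure with respect to $m$ is finite $m$-a.e. Call $\xi$ \emph{good} if
\begin{equation}\label{eq:good}
\lim_{r\to0}\frac1{m(\bar B_r(\xi))}\int_{\bar B_r(\xi)}|A-A(\xi)|\,dm=0\qquad\text{and}\qquad\liminf_{r\to0}r^{-n}m(\bar B_r(\xi))>0 .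
\end{equation}
Then $m$-a.e.\ point is good. We sort the points by the dimension of $\partial H(\xi)$: dimension $0$ leads to case (A) of Proposition~\ref{prop:key}, dimension $1$ to case (B), and higher dimensions are negligible. Balls without a center are centered at $0$.

\begin{lemma}\label{lem:est}
Let $f$ be a finite convex function on $\mathbb R^n$.
\begin{itemize}
\item[(a)] For every vector $b$, $\ \Delta f(\bar B_r(\xi))\le C(n)\,r^{n-1}\operatorname{ess\,sup}_{B_{2r}(\xi)}|Df-b|$.
\item[(b)] If $f\ge0$ and $f(0)=0$, then $\sup_{B_r}f\le C(n)\,r^{2-n}\Delta f(\bar B_{2r})$.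
\end{itemize}
\end{lemma}

\begin{proof}
For $\varphi\in C_c^\infty$ we have $\int\varphi\,d\Delta f=-\int\langle D\varphi,Df\rangle\,dx$. Mollifying $\varphi$ extends this to Lipschitz $\varphi$ with compact support, as $Df$ is locally bounded.

(a) Take $\varphi$ supported in $\bar B_{2r}(\xi)$, $0\le\varphi\le1$, $\varphi=1$ on $\bar B_r(\xi)$, $|D\varphi|\le1/r$. Since $\int D\varphi=0$, we get $\Delta f(\bar B_r(\xi))\le\int\varphi\,d\Delta f=-\int\langle D\varphi,Df-b\rangle\,dx$, and the bound follows.

(b) Take $\varphi(x)=\frac12\max(4r^2-|x|^2,0)$, so $D\varphi=-x$ on $B_{2r}$. The subgradient inequality at $x$, evaluated at $0$, gives $f(x)\le\langle x,Df(x)\rangle$ a.e. Hence $\int_{B_{2r}}f\le\int\varphi\,d\Delta f\le2r^2\Delta f(\bar B_{2r})$. For $|x|<r$, Jensen's inequality and $f\ge0$ give $f(x)\le|B_r|^{-1}\int_{B_r(x)}f\le|B_r|^{-1}\int_{B_{2r}}f$.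
\end{proof}

\begin{lemma}\label{lem:sigma2}
The set $\Sigma=\{\xi:\dim\partial H(\xi)\ge2\}$ is contained in a Borel set of $m$-measure zero.
\end{lemma}

\begin{proof}
For $y\in\mathbb R^n$ the function $x\mapsto\frac12|x|^2+H(x)-\langle x,y\rangle$ is strictly convex and coercive. Its unique minimizer $P(y)$ is the unique $x$ with $y-x\in\partial H(x)$. Adding the subgradient inequalities at $x=P(y)$ and $x'=P(y')$ gives $\langle(y-x)-(y'-x'),x-x'\rangle\ge0$, so $|x-x'|^2\le\langle y-y',x-x'\rangle$ and $P$ is $1$-Lipschitz. If $\xi\in\Sigma$, the convex set $P^{-1}(\xi)=\xi+\partial H(\xi)$ contains a two-dimensional disc. The plane of the disc projects injectively onto some coordinate plane $(y_i,y_j)$, $i\ne j$; the image of the disc has interior and contains a rational point $(r_1,r_2)$. So $\xi\in P(\{y_i=r_1,\,y_j=r_2\})$. Thus $\Sigma$ lies in a countable union of Lipschitz images of $(n-2)$-planes, a $\sigma$-compact set that is null for $\mathcal H^{n-1}$.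

A bounded $\mathcal H^{n-1}$-null set $N_0$ can be covered by closed balls with centers in $N_0$, radii $r_i\le1$, and $\sum r_i^{n-1}$ arbitrarily small. By Lemma~\ref{lem:est}(a) with $b=0$, each has $m$-measure at most $Cr_i^{n-1}$, with $C$ depending only on $N_0$. So $m(N_0)=0$.
\end{proof}

At a good point the matrix $A$ freezes under any blow-up.

\begin{lemma}\label{lem:freeze}
Let $\bar\xi$ be good and let $h_k$ be as in \eqref{eq:hk}. Put $m_k=\Delta h_k$. Then
\begin{equation}\label{eq:scale}
m_k(B)=\varepsilon_k^{1-n}\kappa_k^{-1}\,m(\bar\xi+\varepsilon_kB),\qquad D^2h_k=A(\bar\xi+\varepsilon_k\,\cdot)\,m_k .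
\end{equation}
If $h_k\to h$ locally uniformly, then $D^2h=A(\bar\xi)\,\Delta h$.
\end{lemma}

\begin{proof}
Two derivatives produce the factor $\varepsilon_k^2$ and the change of variables produces $\varepsilon_k^{-n}$; this gives \eqref{eq:scale}. Let $\varphi\in C_c^\infty(B_r)$. Then
\[
\Bigl|\int\varphi\,dD^2h_k-A(\bar\xi)\int\varphi\,dm_k\Bigr|\le\sup|\varphi|\;m_k(\bar B_r)\;\frac1{m(\bar B_{\varepsilon_kr}(\bar\xi))}\int_{\bar B_{\varepsilon_kr}(\bar\xi)}|A-A(\bar\xi)|\,dm .
\]
The numbers $m_k(\bar B_r)$ are bounded by Lemma~\ref{lem:est}(a) and (C4), so the right side tends to $0$ by \eqref{eq:good}. On the left, $\int\varphi\,d\partial_{ij}h_k=\int h_k\,\partial_{ij}\varphi\to\int\varphi\,d\partial_{ij}h$.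
\end{proof}

\begin{lemma}\label{lem:edge}
Let $\partial H(\xi)=[v_-,v_+]$ with $v_-\ne v_+$, and $w=\frac12(v_+-v_-)$. Then $\omega(v,w)=0$ for all $v\in\partial H(\xi)$. If $\xi$ is good, then $A(\xi)=w\otimes w/|w|^2$ and $A(\xi)\Omega v=0$ for all $v\in\partial H(\xi)$.
\end{lemma}

\begin{proof}
Take $\bar\xi=\xi$, $\bar v=\frac12(v_-+v_+)$, $\varepsilon_k=1/k$, $\kappa_k=1$. By (C2) and (C3), $h_k(\zeta)\to\max_{v\in\partial H(\xi)}\langle\zeta,v-\bar v\rangle=|\langle\zeta,w\rangle|=h(\zeta)$ locally uniformly. By Proposition~\ref{prop:key}(B) with $\lambda=0$, the function $s\mapsto|s|\,|\langle a,w\rangle|$ is affine, so $\omega(\bar v,w)=\langle a,w\rangle=0$. Every $v\in\partial H(\xi)$ is of the form $\bar v+sw$, so $\omega(v,w)=0$.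

In orthonormal coordinates with first axis along $w$ we have $h=|w|\,|\zeta_1|$, whose only nonzero second derivative is $\partial_{11}h=2|w|\,\delta_0\otimes d\zeta_2\cdots d\zeta_n$. So $D^2h=(w\otimes w/|w|^2)\,\Delta h$ with $\Delta h\ne0$, and Lemma~\ref{lem:freeze} identifies $A(\xi)$. Finally $A(\xi)\Omega v=|w|^{-2}\langle\Omega v,w\rangle w=|w|^{-2}\omega(v,w)w=0$.
\end{proof}

For the $\ell^\infty$ norm of Section~\ref{sub:linf}, $\omega(\bar v,w)=\omega(e_1,e_2)=1$, so this lemma alone excludes (E) there.

At a point of differentiability, $H$ need not have a second order expansion, and we have to find the scales. The choice of $\kappa_k$ is dictated by \eqref{eq:scale}: it makes $m_k(\bar B_1)=1$, so that the limit is not affine. To get a finite limit we must bound $m_k$ on larger balls, which is a doubling property of $m$. It may fail at some scales, but the lower density bound in \eqref{eq:good} provides infinitely many scales at which it holds.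

\begin{lemma}\label{lem:smooth}
If $\xi$ is good and $H$ is differentiable at $\xi$, then $A(\xi)\,\Omega\,DH(\xi)=0$.
\end{lemma}

\begin{proof}
Let $\bar\xi=\xi$, $\bar v=DH(\xi)$, $a=\Omega\bar v$. By \eqref{eq:good}, $\mathsf g(r)=r^{-(n+1)}m(\bar B_r(\xi))\to\infty$ as $r\to0$. So there are indices $j_1<j_2<\cdots$ with $\mathsf g(2^{-j_k})\ge\mathsf g(2^{-i})$ for all $0\le i\le j_k$. Put $\varepsilon_k=2^{-j_k}$ and $\kappa_k=\varepsilon_k^{1-n}m(\bar B_{\varepsilon_k}(\xi))>0$. By \eqref{eq:scale}, $m_k(B)=m(\xi+\varepsilon_kB)/m(\bar B_{\varepsilon_k}(\xi))$, so $m_k(\bar B_1)=1$, and the inequality $\mathsf g(2^i\varepsilon_k)\le\mathsf g(\varepsilon_k)$ reads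
\[
m_k(\bar B_{2^i})\le2^{i(n+1)}\qquad(0\le i\le j_k).
\]
By Lemma~\ref{lem:est}(b) the sequence $(h_k)$ is locally bounded, so by (C3) a subsequence converges locally uniformly to a finite convex $h$. By Lemma~\ref{lem:est}(a), $\kappa_k\le C\operatorname{ess\,sup}_{B_{2\varepsilon_k}(\xi)}|DH-\bar v|$, which tends to $0$ by outer semicontinuity, because $\partial H(\xi)=\{\bar v\}$. Proposition~\ref{prop:key}(A) shows that $h$ is affine on all lines parallel to $a$. Integrating along these lines, $\int h\,\partial_a^2\varphi=0$ for $\varphi\in C_c^\infty$; by Lemma~\ref{lem:freeze} this means $\langle A(\xi)a,a\rangle\,\Delta h=0$. For $\varphi\in C_c^\infty$ with $\varphi\ge\mathbf 1_{\bar B_1}$ we have $\int\varphi\,d\Delta h=\lim\int\varphi\,dm_k\ge1$, so $\Delta h\ne0$. Thus $\langle A(\xi)a,a\rangle=0$, and $A(\xi)a=0$ since $A(\xi)$ is positive semidefinite.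
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:hess}]
Outside an $m$-null set every point is good and, by Lemma~\ref{lem:sigma2}, has $\dim\partial H(\xi)\le1$. Then $\partial H(\xi)$ is a point or a nondegenerate segment, and Lemma~\ref{lem:smooth} or Lemma~\ref{lem:edge} applies.
\end{proof}

\section{No norm satisfies $D^2H\,\Omega\,DH=0$}\label{sec:end}

If $H$ is smooth away from $0$, the argument is short. Along a solution of $\dot\xi=\Omega v$, $v=DH(\xi)$, the value of $H$ is constant because $\langle v,\Omega v\rangle=0$. If $\dot v=D^2H\,\Omega v=0$, then $\xi$ moves with constant velocity $\Omega v$ inside a compact level set, so $\Omega v=0$. For a general norm there is no flow, and we use an integrated version. The smooth flow is divergence free and preserves $H$, so the integral of $\chi(H)\frac d{dt}\langle\xi,\Omega v\rangle$ vanishes for a cutoff $\chi$, while $\frac d{dt}\langle\xi,\Omega v\rangle=|\Omega v|^2+\langle\Omega^T\xi,D^2H\,\Omega v\rangle$. This explains the test field chosen below. The product of the measure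 $D^2H$ with the discontinuous field $\Omega\,DH$ is given a meaning by mollification.

\begin{proof}[Proof of Proposition~\ref{prop:omega}]
Let $\varphi_\delta\ge0$ be a standard mollifier supported in $\bar B_\delta$, $H_\delta=H*\varphi_\delta$, $v=DH$ (defined a.e.), and $v_\delta=DH_\delta=v*\varphi_\delta$. Let $\psi:\mathbb R^n\to\mathbb R^n$ be Lipschitz with compact support.

\emph{Step 1: $\int\langle\psi,D^2H_\delta\,\Omega v_\delta\rangle\,d\xi\to0$ as $\delta\to0$.} Since $D^2H_\delta(\xi)=\int\varphi_\delta(\xi-y)A(y)\,dm(y)$, the integral equals $\int I_\delta(y)\,dm(y)$ with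
\[
I_\delta(y)=\int\varphi_\delta(\xi-y)\,\langle\psi(\xi),A(y)\Omega v_\delta(\xi)\rangle\,d\xi .
\]
For $\delta\le1$ the functions $I_\delta$ are uniformly bounded and vanish outside a fixed compact set, which has finite $m$-measure. Let $y$ be a point at which $A(y)\Omega$ vanishes on $\partial H(y)$. For $|\xi-y|\le\delta$, the vector $v_\delta(\xi)$ is an average of subgradients at points of $\bar B_{2\delta}(y)$. By outer semicontinuity these lie within a distance $o(1)$ of $\partial H(y)$, and so does their average, because $\partial H(y)$ is convex. Hence $\sup_{|\xi-y|\le\delta}|A(y)\Omega v_\delta(\xi)|\to0$ and $I_\delta(y)\to0$. By Proposition~\ref{prop:hess} this holds for $m$-a.e.\ $y$, and dominated convergence concludes the step.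

\emph{Step 2: a divergence identity.} As $\Omega$ is skew and $D^2H_\delta$ symmetric, $\operatorname{div}(\Omega v_\delta)=\sum_{j,l}\Omega_{jl}\partial_{jl}H_\delta=0$. Therefore
\[
(D^2H_\delta\,\Omega v_\delta)_i=\sum_j\partial_j(v_\delta)_i\,(\Omega v_\delta)_j=\sum_j\partial_j\bigl[(v_\delta)_i(\Omega v_\delta)_j\bigr].
\]
Integrate by parts against $\psi$ and let $\delta\to0$. Since $v_\delta\to v$ a.e.\ and the $v_\delta$ are locally uniformly bounded, Step 1 gives
\begin{equation}\label{eq:div}
\int\sum_{i,j}\partial_j\psi_i\;v_i\,(\Omega v)_j\,d\xi=0 .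
\end{equation}

\emph{Step 3: the test field.} Let $\chi\in C_c^\infty(\mathbb R)$, $\chi\ge0$, $\chi=1$ on $[0,1]$, and $\psi(\xi)=\chi(H(\xi))\,\Omega^T\xi$. It is Lipschitz with compact support because $H$ is locally Lipschitz with compact sublevel sets. Almost everywhere $\partial_j\psi_i=\chi(H)\,\Omega_{ji}+\chi'(H)\,v_j(\Omega^T\xi)_i$. In \eqref{eq:div} the first term contributes $\chi(H)|\Omega v|^2$, and the second contributes $\chi'(H)\langle\Omega^T\xi,v\rangle\langle v,\Omega v\rangle=0$. Hence $\int\chi(H)|\Omega v|^2d\xi=0$, and $DH\in\ker\Omega$ a.e.\ on the open convex set $O=\{H<1\}$, which contains $0$.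

\emph{Step 4: the contradiction.} Since $\Omega\ne0$, there is $\zeta\ne0$ orthogonal to $\ker\Omega$, and $\langle\zeta,DH\rangle=0$ a.e.\ on $O$. By Fubini's theorem, on almost every line parallel to $\zeta$ the locally Lipschitz function $H$ has zero derivative a.e.\ in $O$, so it is constant on the intersection of the line with $O$. By continuity this holds for the line through $0$ as well. So $H(s\zeta)=H(0)=0$ for small $s$, contradicting $H(s\zeta)=\frac12s^2\|\zeta\|_*^2>0$ for $s\neq0$.
\end{proof}

This proves Proposition~\ref{prop:omega}, hence Theorem~\ref{thm:E}, Theorem~\ref{thm:main} and Corollary~\ref{cor:K}.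

\begin{remark}
On $G_\omega$, property (E) is applied at one place only, to obtain \eqref{eq:entmid}, and only at time $\frac12$; the number $N$ disappears already in Lemma~\ref{lem:CDE}. Of the function $H$, Sections~\ref{sec:key} and~\ref{sec:hess} use the duality $L=H^*$, finiteness and convexity. Steps 3 and 4 above use that its sublevel sets are compact and that it vanishes only at $0$. Such a condition cannot be dropped from Section~\ref{sec:end}: the convex function $\frac12\xi_1^2$ on $\mathbb R^2$ has gradient $\xi_1e_1$, so with $\Omega$ as in Section~\ref{sub:euclid} the field $\Omega$ times the gradient is $\xi_1e_2\not\equiv0$, and it is annihilated by the Hessian $e_1\otimes e_1$.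
\end{remark}

\begin{thebibliography}{1}

\bibitem{MMR}
Mattia Magnabosco, Andrea Mondino, Tommaso Rossi,
\emph{On the rectifiability of $\mathsf{CD}(K,N)$ and $\mathsf{MCP}(K,N)$ spaces with unique tangents},
arXiv:2505.01151 (2025).

\end{thebibliography}
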